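# A proper harmonic embedding of the disc into $\mathbb R^3$

## 1. Blow-up at the boundary, and the guess that $\mathbb R^3$ is too small

The first guess is "no". The problem asks whether the open unit disc $\mathbb D=\{\zeta\in\mathbb C:|\zeta|<1\}$ can be placed in $\mathbb R^3$ by harmonic coordinate functions, without self-intersections, and so that it runs off to infinity at its boundary. We fix the words, recall the evidence, and then test the guess.

**Definition (harmonic map).** A map $h=(h_1,\dots,h_n)$ from an open Riemann surface to $\mathbb R^n$ is harmonic if every component is a harmonic function, that is, $\Delta h_i=0$ in local holomorphic coordinates. The choice of coordinate does not matter: if $\varphi$ is holomorphic, then $\Delta(u\circ\varphi)=|\varphi'|^2\,(\Delta u)\circ\varphi$. So harmonicity depends only on the conformal structure.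

**Definition (proper harmonic embedding).** A map is proper if preimages of compact sets are compact. A proper harmonic embedding is a harmonic map that is a smooth embedding and is proper. We shall use the textbook fact that a proper injective immersion is an embedding. For instance, $\zeta\mapsto(\operatorname{Re}\zeta,\operatorname{Im}\zeta,0)$ is a harmonic embedding of $\mathbb D$ in $\mathbb R^3$, but it is not proper: the preimage of the closed unit ball is all of $\mathbb D$.

The background is as follows. Greene and Wu (1975) showed that every open Riemann surface admits a proper harmonic embedding into $\mathbb R^5$; Alarcón and López showed the same for $\mathbb R^4$. In the other direction, Heinz (1952) showed that there is no harmonic diffeomorphism $\mathbb D\to\mathbb R^2$. Dimension three lies between, and the following conjecture comes from A. Alarcón and F. J. López, "Proper harmonic embeddings of open Riemann surfaces into $\mathbb R^4$", arXiv:2206.03566 (2022).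

**Conjecture.** There exists no proper harmonic embedding $\mathbb D\to\mathbb R^3$.

**Test 1: graphs over the disc.** Try $h=(x,y,u)$ with $u$ harmonic on $\mathbb D$. Injectivity is free. Properness forces $|u|\to\infty$ at the unit circle. Then $|u|\ge1$ on some annulus $r_0<|\zeta|<1$; the annulus is connected, so $u$ has one sign there, say $u\to+\infty$. By the minimum principle $u(0)\ge\min_{|\zeta|=r}u$ for each $r<1$, and the right side tends to $+\infty$ as $r\to1$. This is absurd, so no graph works.

**Test 2: planar pictures on a strip.** The disc is biholomorphic to the strip $S_a=\{x+iy:|x|<a\}$ for each $0<a<\infty$, for example by $z\mapsto\tan(\pi z/4a)$. (With $w=\pi z/4a$, the number $e^{2iw}$ runs bijectively over the right half plane, and $\tan w=-i\,(e^{2iw}-1)/(e^{2iw}+1)$ is then a Cayley transform.) On $S_a$ try $h=(f_1,f_2,y)$. Properness now means in particular that $|f|\to\infty$ as $x\to a$, uniformly for $y$ in any compact interval. Suppose that this happens in a fixed direction: for some unit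 vector $v$ and some interval $J=[y_0-\ell,y_0+\ell]$, the harmonic function $u=v\cdot f$ tends to $+\infty$ as $x\to a$, uniformly for $y\in J$. Choose $x_0<a$ with $u\ge0$ on $[x_0,a)\times J$. For $x_0<t<a$ put $N_t=\min_{y\in J}u(t,y)$ and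
$$b_t(x,y)=\sin\frac{\pi(y-y_0+\ell)}{2\ell}\cdot\frac{\sinh\big(\pi(x-x_0)/2\ell\big)}{\sinh\big(\pi(t-x_0)/2\ell\big)} .$$
The function $b_t$ is harmonic. It vanishes on three sides of the box $[x_0,t]\times J$ and lies in $[0,1]$ on the side $x=t$. So $u\ge N_tb_t$ on the boundary of the box, hence inside it. At a fixed point $(x_*,y_0)$ with $x_*>x_0$ this reads
$$u(x_*,y_0)\ \ge\ N_t\,\frac{\sinh(\pi(x_*-x_0)/2\ell)}{\sinh(\pi(t-x_0)/2\ell)}\ \longrightarrow\ \infty\qquad(t\to a),$$
which is absurd. So $f$ cannot go to infinity in a steady direction along any interval of the edge. In particular no map $(u,0,y)$ on $S_a$ is proper: $|u|\to\infty$ uniformly on $|y|\le1$ makes $u$ of one sign on $[x_0,a)\times[-1,1]$ for $x_0$ close to $a$, and we apply the above to $u$ or $-u$.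

**Test 3: the helicoid.** On the whole plane,
$$(x,y)\mapsto(\sinh x\cos y,\ \sinh x\sin y,\ y)\tag{1}$$
is harmonic, because $\sinh(nx)\cos(ny)$ and $\sinh(nx)\sin(ny)$ are harmonic for each $n$. It is injective, since $y$ is read off from the third coordinate and then $\sinh x$ from the first two. It is also proper and an immersion. Restricted to a strip it is no longer proper, because $\sinh x$ stays bounded. But it shows how to avoid the obstruction of Test 2: the direction of $f$ may turn with $y$. On a strip of finite width one frequency is not enough, and finitely many frequencies are not enough either, because finite sums of such terms are bounded on $S_a$. With infinitely many frequencies, we shall see, the guess is wrong.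

## 2. The three theorems

**Theorem 1.** There are $a\in(0,\infty)$, odd integers $n_k$ and numbers $A_k>0$ such that
$$f_1=\sum_{k\ge0\text{ even}}A_k\sinh(n_kx)\cos(n_ky),\qquad f_2=\sum_{k\text{ odd}}A_k\sinh(n_kx)\sin(n_ky)$$
converge locally uniformly on $S_a$, and $h=(f_1,f_2,y):S_a\to\mathbb R^3$ is a proper harmonic embedding. Hence there is a proper harmonic embedding $\mathbb D\to\mathbb R^3$, and the conjecture is false.

**Theorem 2 (sharp dimension).** $\mathbb D$ admits a proper harmonic embedding into $\mathbb R^n$ if and only if $n\ge3$.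

**Theorem 3 (structure, and annuli).**
(a) The surface $h(S_a)$ is the image of a flat plane under a real-analytic diffeomorphism of $\mathbb R^3=\mathbb C\times\mathbb R$ of the form $\Psi(\zeta,y)=(\zeta\,\hat e(|\zeta|^2,y),y)$ with $|\hat e|=1$. Its rotations about the axis $\{0\}\times\mathbb R$ by angles in $[0,\pi)$ fill $\mathbb R^3$ and pairwise meet only along the axis.
(b) Every annulus $\{e^{-s}<|\zeta|<e^s\}$, $0<s<\infty$, admits a proper harmonic embedding into the flat manifold $\mathbb R^2\times(\mathbb R/2\pi\mathbb Z)$.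

In (b), a map into $\mathbb R^2\times(\mathbb R/2\pi\mathbb Z)$ is harmonic if its local lifts to $\mathbb R^3$ are harmonic. The helicoid illustrates both parts. For (a), writing (1) as $(\sinh x\,e^{iy},y)$, we may take $\hat e=e^{iy}$. For (b), reduce the last coordinate of (1) modulo $2\pi$: this gives a proper harmonic embedding of $\mathbb C/2\pi i\mathbb Z$, because two points with the same image have representatives with equal $y$, hence equal $\sinh x$.

## 3. Odd maps over the $y$-axis: everything reduces to $|f|^2$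

This section replaces embeddedness in $\mathbb R^3$ by a one-variable monotonicity. In the helicoid, $f$ is odd in $x$ and $|f|=|\sinh x|$ increases with $|x|$. Only these properties matter.

**Lemma 1.** Let $0<a<\infty$, let $f:S_a\to\mathbb R^2$ be harmonic with $f(-x,y)=-f(x,y)$, and put $Q=|f|^2$. Suppose that

(i) $Q_x>0$ for $0<x<a$ and all $y$;

(ii) $f_x(0,y)\ne0$ for all $y$;

(iii) there are $x_k\in(0,a)$ and $R_k\to\infty$ with $|f(x_k,y)|\ge R_k$ for all $y$.

Then $h=(f,y):S_a\to\mathbb R^3$ is a proper harmonic embedding.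

*Proof.* Harmonicity is clear. Note that $Q$ is even in $x$ and $Q(0,y)=0$, so (i) gives $Q(x,y)>0$ for $x\ne0$.

*Immersion.* We have $h_x=(f_x,0)$, and $h_y$ has third component $1$; so $h$ has rank $2$ exactly where $f_x\ne0$. For $x>0$ this holds because $2f\cdot f_x=Q_x>0$; for $x=0$ it is (ii); for $x<0$ it follows because $f_x$ is even in $x$.

*Injectivity.* If $h(x,y)=h(x',y')$, then $y=y'$ and $Q(x,y)=Q(x',y)$. Since $Q(\cdot,y)$ is even and strictly increasing on $[0,a)$, we get $|x|=|x'|$. If $x'=-x\ne0$, then $f(x,y)=f(-x,y)=-f(x,y)$, so $f(x,y)=0$, contradicting $Q(x,y)>0$.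

*Properness.* Let $|y|\le Y$ and $|f(x,y)|\le R$. Choose $k$ with $R_k>R$. If $|x|\ge x_k$, then $Q(x,y)\ge Q(x_k,y)\ge R_k^2>R^2$, which is false. So $|x|<x_k<a$. Hence the preimage of a compact set is closed in $S_a$ and contained in a compact set $\{|x|\le x_k,\ |y|\le Y\}\subset S_a$; it is compact.

A proper injective immersion is an embedding. $\square$

## 4. A relay of frequencies, and the sign conflict for powers of $3$

By Test 2 we need a map $f$ that is large near the edge without keeping a direction. Let $n_0<n_1<\cdots$ be odd integers and put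
$$\tau_k(y)=\begin{cases}\cos(n_ky)&k\text{ even},\\ \sin(n_ky)&k\text{ odd},\end{cases}\qquad \sigma_k(x)=A_k\sinh(n_kx),$$
with even indices collected in $f_1$ and odd ones in $f_2$. The plan is a relay: choose the $A_k$ so that, as $x$ grows to $a$, first $\sigma_0$ is the largest amplitude, then $\sigma_1$, then $\sigma_2$, and so on, the handovers accumulating at a finite $a$. Where the leading term $\sigma_k\tau_k$ vanishes, the other component has to be large and increasing. We try this with few terms.

**Two terms.** For $f=(\sigma_0\cos y,\ \sigma_1\sin5y)$ we have $Q=\sigma_0^2\cos^2y+\sigma_1^2\sin^25y$. Both squares have $x$-derivative $\ge0$ for $x>0$. They do not vanish together: where $\cos y=0$ we have $y=\frac\pi2+m\pi$ and $\sin5y=\pm1$. So $Q_x>0$ for $x>0$.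

**Three terms.** For $f=(\sigma_0\cos y+\sigma_2\cos n_2y,\ \sigma_1\sin n_1y)$ a cross term appears in the first component. On the lines where $\sin n_1y=0$, only $f_1=\sigma_0\cos y+\sigma_2\cos n_2y$ is left. As $x$ grows it passes from being led by $\sigma_0$ to being led by $\sigma_2$. If $\cos y$ and $\cos n_2y$ have opposite signs there, $f_1$ passes through $0$ on the way.

**Powers of three.** This can really destroy the construction. Take $n_k=3^k$, the obvious rapidly growing odd sequence, and any $A_k>0$ for which the series converge on $S_a$. On the line $y=\pi/3$ we have $\sin(3^k\pi/3)=\sin(3^{k-1}\pi)=0$ for odd $k$, and $\cos(3^k\pi/3)=\cos(3^{k-1}\pi)=-1$ for even $k\ge2$, while $\cos(\pi/3)=\frac12$. Thus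
$$f_2=0,\qquad f_1=\tfrac12A_0\sinh x-\sum_{k\ge2\text{ even}}A_k\sinh(3^kx)\qquad\text{on }y=\pi/3 .$$
In the relay, $f_1(x,\pi/3)>0$ for some $x>0$, namely while $\sigma_0$ leads and $\sigma_2+\sigma_4+\cdots<\frac12\sigma_0$. For $0<x<a$ we have $f_1(x,\pi/3)\le\frac12A_0\sinh a$, so if $h$ is proper then $f_1(x,\pi/3)\to-\infty$ as $x\to a$. By the intermediate value theorem $f(x',\pi/3)=0$ for some $x'>0$, and then $h(x',\pi/3)=h(0,\pi/3)$. So $h$ is not injective.

The conflict is purely about signs: at the zeros of $\tau_k$, the neighbors $\tau_{k-1}$ and $\tau_{k+1}$ must agree in sign. We can ask for more, that they be equal there. They are the same trigonometric function, so it suffices that $(n_{k+1}-n_{k-1})y_*\in2\pi\mathbb Z$ at every zero $y_*$ of $\tau_k$. If $n_{k+1}-n_{k-1}=mn_k$, then for $k$ even $n_ky_*\in\frac\pi2+\pi\mathbb Z$, and we need $4\mid m$. The smallest choice $m=4$ serves for both parities.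

## 5. The recurrence $n_{k+1}=4n_k+n_{k-1}$

Put
$$n_{-1}=n_0=1,\qquad n_{k+1}=4n_k+n_{k-1}\quad(k\ge0),$$
so that $n_1=5$, $n_2=21$, $n_3=89$. By induction all $n_k$ are odd, since $4n_k$ is even. The sequence is nondecreasing, so $n_{k-1}\le n_k$ and
$$4n_k\le n_{k+1}\le5n_k\ (k\ge0),\qquad n_k\le5n_{k-1}\ (k\ge0).\tag{2}$$
In particular $n_k\ge4^k$. We keep the notation $\tau_k$, also for $k=-1$: $\tau_{-1}(y)=\sin y$.

The next lemma is the quantitative form of the sign agreement: it holds near the zeros of $\tau_k$ too, with a lower bound.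

**Lemma 2.** Let $k\ge0$ and $\kappa_k=\frac1{32n_k}$. If $|\tau_k(y)|<\kappa_k$, then $\tau_{k-1}(y)$ and $\tau_{k+1}(y)$ have the same sign and $|\tau_{k\pm1}(y)|\ge\frac1{2n_k}$.

*Proof.* **Step 1: go to the nearest zero.** The zeros of $\tau_k$ are spaced by $\pi/n_k$. Let $y_*$ be one nearest to $y$ and $t=y-y_*$, so $|n_kt|\le\frac\pi2$. Near a zero, $\tau_k(y_*+t)=\pm\sin n_kt$, and $|\sin s|\ge\frac2\pi|s|$ for $|s|\le\frac\pi2$. So $\kappa_k>|\tau_k(y)|\ge\frac2\pi n_k|t|$, that is, $|t|\le\frac{\pi\kappa_k}{2n_k}$.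

**Step 2: the neighbors agree at $y_*$.** If $k$ is even, $n_ky_*\in\frac\pi2+\pi\mathbb Z$; if $k$ is odd, $n_ky_*\in\pi\mathbb Z$. In both cases $4n_ky_*\in2\pi\mathbb Z$. Since $n_{k+1}y_*=4n_ky_*+n_{k-1}y_*$ and $\tau_{k\pm1}$ are both sines or both cosines, $\tau_{k+1}(y_*)=\tau_{k-1}(y_*)$.

**Step 3: the common value is not small.** We claim $|\tau_{k-1}(y_*)|\ge\sin\frac\pi{2n_k}\ge\frac1{n_k}$. The second inequality is again $\sin s\ge\frac2\pi s$. For the first, this is where oddness of the $n_k$ is used.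

- If $k$ is even, $n_ky_*$ is an odd multiple of $\frac\pi2$, so $n_{k-1}y_*=\pi\frac p{2n_k}$ with $p$ odd ($n_{k-1}$ is odd). For every integer $m$, $p-2n_km$ is odd, hence nonzero, so $\frac p{2n_k}$ has distance at least $\frac1{2n_k}$ from $\mathbb Z$. As $\tau_{k-1}$ is a sine and $|\sin\pi s|=\sin(\pi\operatorname{dist}(s,\mathbb Z))$, the claim follows.
- If $k$ is odd, $n_{k-1}y_*=\pi\frac q{n_k}$ with $q\in\mathbb Z$. For every integer $m$, $\frac q{n_k}-\frac12-m=\frac{2q-n_k(1+2m)}{2n_k}$ has an odd numerator because $n_k$ is odd. So $\frac q{n_k}$ has distance at least $\frac1{2n_k}$ from $\frac12+\mathbb Z$. As $\tau_{k-1}$ is a cosine and $|\cos\pi s|=\sin(\pi\operatorname{dist}(s,\frac12+\mathbb Z))$, the claim follows.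

**Step 4: move back to $y$.** The derivatives of $\tau_{k\pm1}$ are bounded by $n_{k+1}$, so
$$|\tau_{k\pm1}(y)-\tau_{k\pm1}(y_*)|\le n_{k+1}|t|\le5n_k\cdot\frac{\pi\kappa_k}{2n_k}=\frac{5\pi}2\kappa_k\le8\kappa_k=\frac1{4n_k}.$$
Hence $\tau_{k\pm1}(y)$ both have the sign of the common value, and their moduli are at least $\frac1{n_k}-\frac1{4n_k}\ge\frac1{2n_k}$. $\square$

For example, let $k=1$: at $y_*=m\pi/5$ we have $\cos21y_*=\cos(4\pi m+y_*)=\cos y_*$, and $|\cos(m\pi/5)|\ge\sin\frac\pi{10}$, in contrast with the powers of $3$.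

## 6. The amplitudes and the handover points $x_k$

We now choose the $A_k$ so that the relay takes place in a strip of finite width.

**Notation.** Let $A_0=1$, let $A_k>0$ be chosen below for $k\ge1$, let $\sigma_k=A_k\sinh(n_kx)$, and put $\sigma_j:=0$ for $j<0$. For $x>0$ and $k\ge-1$ let
$$\lambda_k(x)=n_k\coth(n_kx),\qquad\text{so that }\sigma_k'=\lambda_k\sigma_k\ (k\ge0).$$
The function $t\coth t$ is strictly increasing on $(0,\infty)$, since its derivative is $(\sinh t\cosh t-t)/\sinh^2t>0$; and $\coth$ is decreasing. From $\lambda_i=\frac1x(n_ix)\coth(n_ix)$ the first fact gives $\lambda_i\le\lambda_j$, and the second gives $\lambda_j\le n_j\coth(n_ix)$. Thus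
$$\lambda_i\le\lambda_j\le\frac{n_j}{n_i}\lambda_i\quad(i\le j),\qquad\text{hence }\lambda_{j+1}\le5\lambda_j .\tag{3}$$
Let $r_k=\sigma_{k+1}/\sigma_k$ for $k\ge0$. Since $(\log r_k)'=\lambda_{k+1}-\lambda_k>0$, $r_k$ is strictly increasing on $(0,\infty)$, and $r_k\to\infty$ as $x\to\infty$ because $n_{k+1}>n_k$.

**Choice of the amplitudes.** Fix
$$K=10^4,\qquad T_k=Kn_k\ (k\ge0),\qquad \delta_k=\frac1{K^2n_k^2}\ (k\ge1),$$
and a number $b\ge1$. (For Theorem 1 take $b=1$; other $b$ serve for Theorem 3(b).) Put $x_1=b$ and choose $A_1$ so that $r_0(x_1)=T_0$. Inductively for $k\ge1$, given $x_k$ and $A_k$, choose $A_{k+1}>0$ so that $r_k(x_k)=\delta_k$, and let $x_{k+1}>x_k$ be the point with $r_k(x_{k+1})=T_k$.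

In words: at $x_k$ the term $k$ exceeds term $k-1$ by the large factor $T_{k-1}$, while term $k+1$ is still smaller by the tiny factor $\delta_k$. Between $x_k$ and $x_{k+1}$ term $k+1$ grows from tiny to dominant.

**Step 1: the width is finite.** For $x\ge1$, we have $n_kx\ge1$ and so $(\log r_k)'=\lambda_{k+1}-\lambda_k\ge n_{k+1}-n_k\coth1\ge4n_k-2n_k=2n_k$, as $\coth1<2$. On $[x_k,x_{k+1}]$ the function $\log r_k$ grows by $\log(T_k/\delta_k)=\log(K^3n_k^3)$. Hence
$$x_{k+1}-x_k\le\frac{\log(T_k/\delta_k)}{2n_k}=\frac{3\log(Kn_k)}{2n_k}.\tag{4}$$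
The function $t\mapsto\log(Kt)/t$ is decreasing for $t\ge1$, and $n_k\ge4^k$, so the right side is at most $\frac32\cdot4^{-k}(\log K+k\log4)$. This is summable, and $a:=\lim x_k<\infty$.

**Step 2: the sizes on each interval.** Let $I_0=(0,x_1]$ and $I_k=[x_k,x_{k+1}]$ for $k\ge1$, so $(0,a)=\bigcup_{k\ge0}I_k$. Then for $x\in I_k$,
$$\sigma_{j-1}\le\frac{\sigma_j}{Kn_{j-1}}\ (1\le j\le k),\qquad \sigma_{k+1}\le Kn_k\sigma_k,\qquad \sigma_{j+1}\le\frac{\sigma_j}{K^2n_j^2}\ (j\ge k+1).\tag{5}$$
Each is monotonicity of one ratio. First, $x\ge x_k\ge x_j$ gives $r_{j-1}(x)\ge r_{j-1}(x_j)=T_{j-1}$. Second, $x\le x_{k+1}$ gives $r_k(x)\le r_k(x_{k+1})=T_k$. Third, $x\le x_{k+1}\le x_j$ gives $r_j(x)\le r_j(x_j)=\delta_j$.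

**Step 3: convergence.** On $|x|\le x_{k+1}$ we have $|\sigma_j(x)|\le\sigma_j(x_{k+1})$. By the third part of (5) at the point $x_{k+1}\in I_k$, $\sigma_{j+1}(x_{k+1})\le K^{-2}\sigma_j(x_{k+1})$ for $j\ge k+1$, so $\sum_j\sigma_j(x_{k+1})<\infty$. Hence both series
$$f_1=\sum_{k\text{ even}}\sigma_k\tau_k,\qquad f_2=\sum_{k\text{ odd}}\sigma_k\tau_k$$
converge uniformly on $|x|\le x_{k+1}$, for every $k$. Each term is harmonic, so $f_1,f_2$ are harmonic on $S_a$ and may be differentiated term by term. Put $f=(f_1,f_2)$ and $Q=f_1^2+f_2^2$. Then $f$ is odd in $x$ and $Q$ is even in $x$. Also $f$ is $2\pi$-periodic in $y$.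

It remains to verify (i), (ii), (iii) of Lemma 1.

## 7. Lower bounds for $Q_x$ and $|f|$

Since $\frac12Q_x=f_1f_1'+f_2f_2'$ (primes are $\partial_x$ from now on), we need to bound a product of a sum with its derivative. A single term $w=\sigma_j\tau_j$ contributes $ww'=\lambda_jw^2\ge0$, whatever its sign. The next inequality says that a perturbation costs only the square of the error, with no dependence on $w$.

**Lemma 3.** Let $\lambda>0$, let $w,g,g'$ be real, and suppose $\lambda|g|\le G$ and $|g'|\le G$. Then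
$$(w+g)(\lambda w+g')\ge-\frac{G^2}\lambda,\qquad (w+g)(\lambda w+g')\ge\tfrac12\lambda w^2-\frac{3G^2}\lambda.\tag{6}$$

*Proof.* The left side is $\lambda w^2+(\lambda g+g')w+gg'$. Completing the square in $w$, it is at least $gg'-\frac{(\lambda g+g')^2}{4\lambda}=-\frac{(\lambda g-g')^2}{4\lambda}\ge-\frac{(2G)^2}{4\lambda}$, which is the first claim. For the second, $|(\lambda g+g')w|\le2G|w|\le\frac12\lambda w^2+\frac{2G^2}\lambda$ and $gg'\ge-G^2/\lambda$. $\square$

**Setup.** Fix $k\ge0$ and $x\in I_k$, and write $\lambda:=\lambda_k(x)$. Let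
$$W=\sum_{j\equiv k\,(2)}\sigma_j\tau_j,\qquad V=\sum_{j\equiv k+1\,(2)}\sigma_j\tau_j,$$
so that $\{W,V\}=\{f_1,f_2\}$ and $\frac12Q_x=WW'+VV'$. Thus $W$ is the component that contains $\sigma_k\tau_k$.

**Step 1: bookkeeping of sizes.** From (2) and (5),
$$\sigma_{k-1}\le\frac{5\sigma_k}{Kn_k},\quad \sigma_{k-2}\le\frac{\sigma_{k-1}}K,\quad \sigma_{k-2}\le\frac{25\sigma_{k-1}}{Kn_k},\quad \sigma_{k-3}\le\sigma_{k-2},\tag{7}$$
$$\sigma_{k+2}\le\frac{\sigma_{k+1}}{16K^2n_k^2},\quad \sigma_{k+2}\le\frac{\sigma_k}{16Kn_k},\quad \sigma_{k+3}\le\frac{\sigma_{k+2}}{K^2}.\tag{8}$$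
In (7), any inequality whose left side has a negative index is trivial. Otherwise the first is (5) with $j=k$ and $n_{k-1}\ge n_k/5$; the second and third are $\sigma_{k-2}\le\sigma_{k-1}/(Kn_{k-2})$ with $n_{k-2}\ge1$ and $n_{k-2}\ge n_k/25$; the fourth is (5) with $j=k-2$. In (8), the first is the last part of (5) with $j=k+1$ and $n_{k+1}\ge4n_k$; the second follows from it by $\sigma_{k+1}\le Kn_k\sigma_k$; the third is (5) with $j=k+2$.

Tails are controlled by their first terms. For $j\le k$,
$$\sum_{i\ge0}\sigma_{j-2i}\le2\sigma_j,\tag{9}$$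
since by (5) going down one index costs a factor at most $1/K$. For $j\ge k+1$, (5) and (3) give $\lambda_{j+2}\sigma_{j+2}\le25K^{-4}\lambda_j\sigma_j$, hence
$$\sum_{i\ge0}\lambda_{j+2i}\sigma_{j+2i}\le2\lambda_j\sigma_j .\tag{10}$$

**Step 2: the error in $W$.** Write $W=w+g$ with $w=\sigma_k\tau_k$, so $w'=\lambda w$. We claim that
$$\lambda|g|,\ |g'|\ \le\ G:=2\lambda\sigma_{k-2}+2\lambda_{k+2}\sigma_{k+2}\ \le\ \lambda(2\sigma_{k-2}+50\sigma_{k+2}).\tag{11}$$
Indeed the terms of $g$ with $j\le k-2$ contribute at most $\lambda\sum\sigma_j\le2\lambda\sigma_{k-2}$ to $\lambda|g|$ by (9), and at most $\sum\lambda_j\sigma_j\le\lambda\sum\sigma_j$ to $|g'|$, as $\lambda_j\le\lambda$. The terms with $j\ge k+2$ contribute at most $\lambda\sum\sigma_j\le\sum\lambda_j\sigma_j$ to $\lambda|g|$ and at most $\sum\lambda_j\sigma_j$ to $|g'|$; use (10). The last inequality in (11) is $\lambda_{k+2}\le25\lambda_k$.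

Write also $c=\sigma_{k+1}\tau_{k+1}$, so $c'=\lambda_{k+1}c$.

**Step 3: away from the zeros of $\tau_k$.** This is the case $|\tau_k(y)|\ge\kappa_k=\frac1{32n_k}$, where $W$ gives the positivity and $V$ must not lose too much. By (7), $2\sigma_{k-2}\le\frac2K\sigma_{k-1}\le\frac{10\sigma_k}{K^2n_k}$, and by (8), $50\sigma_{k+2}\le\frac{50\sigma_k}{16Kn_k}$. So
$$G\le\lambda\sigma_k\Big(\frac{10}{K^2n_k}+\frac{50}{16Kn_k}\Big)\le\frac{5\lambda\sigma_k}{Kn_k}.$$
As $w^2\ge\sigma_k^2/(1024n_k^2)$, the second part of (6) gives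
$$WW'\ge\frac{\lambda\sigma_k^2}{n_k^2}\Big(\frac1{2048}-\frac{75}{K^2}\Big).$$
For $V$, note that $\sigma_{k+1}$ may be much larger than $\sigma_k$, but the term $c$ itself is harmless by Lemma 3. Write $V=c+u$, where $u$ collects the terms with $j\le k-1$ and $j\ge k+3$. As in Step 2, now with $\lambda_{k+1}$ in place of $\lambda$, both $\lambda_{k+1}|u|$ and $|u'|$ are at most
$$2\lambda_{k+1}\sigma_{k-1}+2\lambda_{k+3}\sigma_{k+3}\le\lambda_{k+1}(2\sigma_{k-1}+50\sigma_{k+3})\le\frac{11\lambda_{k+1}\sigma_k}{Kn_k},$$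
where we used $2\sigma_{k-1}\le\frac{10\sigma_k}{Kn_k}$ and $50\sigma_{k+3}\le\frac{50\sigma_{k+2}}{K^2}\le\frac{50\sigma_k}{16K^3n_k}\le\frac{\sigma_k}{Kn_k}$. The first part of (6), with $\lambda_{k+1}$, and $\lambda_{k+1}\le5\lambda$ give
$$VV'\ge-\frac{121\lambda_{k+1}\sigma_k^2}{K^2n_k^2}\ge-\frac{605\lambda\sigma_k^2}{K^2n_k^2}.$$
Since $(75+605)/K^2=680/10^8<1/4096$, adding gives
$$\tfrac12Q_x\ge\frac{\lambda_k\sigma_k^2}{4096\,n_k^2}>0\qquad\text{if }|\tau_k(y)|\ge\kappa_k.\tag{12}$$
Moreover $|f|\ge|W|\ge|w|-|g|\ge|w|-G/\lambda$, so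
$$|f|\ge\frac{\sigma_k}{32n_k}-\frac{5\sigma_k}{Kn_k}\ge\frac{\sigma_k}{64n_k}\qquad\text{if }|\tau_k(y)|\ge\kappa_k.\tag{13}$$

**Step 4: near the zeros of $\tau_k$.** This is the case $|\tau_k(y)|<\kappa_k$, where $W$ may be useless and the positivity must come from $V$. Here Lemma 2 enters.

First bound the loss in $W$. By (6), (11), the third part of (7) and the first part of (8), together with $(\alpha+\beta)^2\le2\alpha^2+2\beta^2$,
$$WW'\ge-\frac{G^2}\lambda\ge-\lambda\Big(\frac{50\sigma_{k-1}}{Kn_k}+\frac{50\sigma_{k+1}}{16K^2n_k^2}\Big)^2\ge-\lambda\Big(\frac{5000\,\sigma_{k-1}^2}{K^2n_k^2}+\frac{20\,\sigma_{k+1}^2}{K^4n_k^2}\Big).$$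

Now split
$$V=(v+l)+(c+\eta),\qquad v=\sigma_{k-1}\tau_{k-1},\quad l=\sum_{j\le k-3}\sigma_j\tau_j,\quad \eta=\sum_{j\ge k+3}\sigma_j\tau_j,$$
the sums over $j\equiv k+1$ modulo $2$. If $k=0$, then $v=l=0$. By Lemma 2,
$$v\text{ and }c\text{ have the same sign (when $v\neq0$)},\qquad |v|\ge\frac{\sigma_{k-1}}{2n_k},\qquad |c|\ge\frac{\sigma_{k+1}}{2n_k}>0.$$
The lower tail is small compared with $v$: by (9), (7) and $\lambda_j\le\lambda_{k-1}$ for $j\le k-3$, both $|l|$ and $|l'|/\lambda_{k-1}$ are at most
$$2\sigma_{k-3}\le2\sigma_{k-2}\le\frac{50\sigma_{k-1}}{Kn_k}\le\frac{100}K|v|\le\tfrac14|v|.$$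
The upper tail is small compared with $c$: by (10), (3) and (8), both $\lambda_{k+1}|\eta|$ and $|\eta'|$ are at most
$$2\lambda_{k+3}\sigma_{k+3}\le50\lambda_{k+1}\sigma_{k+3}\le\frac{50\lambda_{k+1}\sigma_{k+1}}{16K^4n_k^2}\le\frac{100}{16K^4n_k}\lambda_{k+1}|c|\le\tfrac14\lambda_{k+1}|c|.$$
So $v+l$ and $\lambda_{k-1}v+l'$ have the sign of $v$ and keep at least three quarters of the size of $v$ and $\lambda_{k-1}v$; likewise for $c+\eta$ and $\lambda_{k+1}c+\eta'$. As $v$ and $c$ have the same sign, nothing cancels: $V$ and $V'$ have the common sign of $c$, with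
$$|V|\ge\tfrac34(|v|+|c|),\qquad |V'|\ge\tfrac34(\lambda_{k-1}|v|+\lambda_{k+1}|c|).$$
Multiply and drop the mixed products, which are nonnegative. With $\lambda_{k-1}\ge\lambda/5$ and $\lambda_{k+1}\ge\lambda$,
$$VV'\ge\tfrac9{16}(\lambda_{k-1}v^2+\lambda_{k+1}c^2)\ge\frac\lambda{n_k^2}\Big(\frac{9}{320}\sigma_{k-1}^2+\frac9{64}\sigma_{k+1}^2\Big)\ge\frac\lambda{n_k^2}\Big(\frac{\sigma_{k-1}^2}{40}+\frac{\sigma_{k+1}^2}{10}\Big).$$
The losses from $W$ have coefficients $5000/K^2=5\cdot10^{-5}\le\frac1{80}$ and $20/K^4\le\frac1{80}$. Therefore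
$$\tfrac12Q_x\ge\frac{\lambda_k(\sigma_{k-1}^2+\sigma_{k+1}^2)}{80\,n_k^2}>0\qquad\text{if }|\tau_k(y)|<\kappa_k,\tag{14}$$
and
$$|f|\ge|V|\ge\tfrac34|v|\ge\frac{3\sigma_{k-1}}{8n_k}\qquad\text{if }|\tau_k(y)|<\kappa_k.\tag{15}$$

## 8. Proof of Theorem 1

We check the hypotheses of Lemma 1 for the $f$ of Section 6, for any $b\ge1$.

**Step 1: (i) holds.** Every $x\in(0,a)$ lies in some $I_k$, and for each $y$ one of (12), (14) applies. So $Q_x>0$ for $0<x<a$ and all $y$.

**Step 2: (ii) holds.** The estimate on $I_0$ is uniform enough to survive division by $x$. By (12) and (14) with $k=0$, $n_0=1$ and $\sigma_{-1}=0$, for small $x>0$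
$$\frac{f\cdot f_x}x=\frac{Q_x}{2x}\ge\frac{\lambda_0}x\min\Big(\frac{\sigma_0^2}{4096},\frac{\sigma_1^2}{80}\Big).$$
As $x\to0^+$, $f(x,y)/x\to f_x(0,y)$ because $f(0,y)=0$, so the left side tends to $|f_x(0,y)|^2$. On the right, $\lambda_0/x=\coth(x)/x$ behaves like $x^{-2}$ and $\sigma_j^2$ like $A_j^2n_j^2x^2$, so the limit is $\min\big(\frac{A_0^2n_0^2}{4096},\frac{A_1^2n_1^2}{80}\big)>0$. Hence $f_x(0,y)\ne0$.

**Step 3: (iii) holds.** Let $k\ge2$ and $x=x_k\in I_k$. By (5) we have $\sigma_k\ge\sigma_{k-1}$ there, so in both cases (13) and (15) give $|f(x_k,y)|\ge\sigma_{k-1}(x_k)/(64n_k)$. Applying the first part of (5) with $j=k-1,\dots,1$,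
$$\sigma_{k-1}(x_k)\ge\Big(\prod_{j=1}^{k-1}Kn_{j-1}\Big)\sigma_0(x_k)\ge K^{k-1}n_{k-2}\,\sigma_0(x_k),$$
and $\sigma_0(x_k)\ge\sinh1>1$, because $A_0=1$ and $x_k\ge1$. With $n_{k-2}\ge n_k/25$,
$$|f(x_k,y)|\ge\frac{K^{k-1}n_{k-2}}{64n_k}\ge\frac{K^{k-1}}{1600}=:R_k\to\infty\qquad\text{for all }y.$$

By Lemma 1, $h=(f_1,f_2,y):S_a\to\mathbb R^3$ is a proper harmonic embedding. Composing with a biholomorphism $\mathbb D\to S_a$ preserves harmonicity, embeddedness and properness, so $\mathbb D$ has a proper harmonic embedding into $\mathbb R^3$. $\blacksquare$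

## 9. Dimensions one and two: proof of Theorem 2

For $n\ge3$, compose $h$ with a linear inclusion $\mathbb R^3\subset\mathbb R^n$. This keeps harmonicity, embeddedness and properness.

For $n=1$, a surface has no immersion into $\mathbb R$.

For $n=2$, let $g:\mathbb D\to\mathbb R^2$ be a proper harmonic embedding. An immersion between manifolds of equal dimension is a local diffeomorphism, so $g$ is open. A proper map into $\mathbb R^2$ has closed image. So $g(\mathbb D)$ is nonempty, open and closed, that is, all of $\mathbb R^2$, and the injective local diffeomorphism $g$ is a harmonic diffeomorphism $\mathbb D\to\mathbb R^2$. This contradicts Heinz (1952). $\blacksquare$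

## 10. Unwinding the surface: proof of Theorem 3(a)

For the helicoid, rotating the slice at height $y$ by the angle $-y$ turns the surface into a plane. Here the angle also depends on the distance from the axis; the point is that it is a real-analytic function of $(|\zeta|^2,y)$. Write $f=f_1+if_2$.

**Step 1: divide by $x$.** Harmonic functions are real-analytic. Near a point $(0,y_0)$ the power series of $f$ in $(x,y-y_0)$ contains only odd powers of $x$. So $f=xq$ with $q$ real-analytic on $S_a$ and even in $x$, and $q(0,y)=f_x(0,y)$. By (i) and (ii), $q$ has no zeros.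

**Step 2: a better radial coordinate.** Let $\rho=x|q|$. As $q$ is nowhere zero, $|q|=\sqrt{q\bar q}$ is real-analytic, so $\rho$ is real-analytic, and it is odd in $x$. For $x>0$, $\rho=\sqrt Q$, so $\rho_x=Q_x/(2\sqrt Q)>0$. At $x=0$, $\rho_x(0,y)=|q(0,y)|>0$. Since $\rho_x$ is even in $x$, $\rho_x>0$ everywhere. By (i) and (iii), $\rho(x,y)\to\pm\infty$ as $x\to\pm a$, for each $y$. So $(x,y)\mapsto(\rho,y)$ is a bijection $S_a\to\mathbb R^2$, real-analytic with Jacobian $\rho_x>0$. By the inverse function theorem it is a real-analytic diffeomorphism. It is odd in the first variable, and so is its inverse.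

**Step 3: the rotation angle.** Expressing $q/|q|$ in the new coordinates, $q/|q|=e(\rho,y)$ with $e$ real-analytic, $|e|=1$, and $e$ even in $\rho$. Hence $e(\rho,y)=\hat e(\rho^2,y)$ for a function $\hat e$ on $[0,\infty)\times\mathbb R$. It is real-analytic up to the boundary: for $s>0$, $\hat e(s,y)=e(\sqrt s,y)$; near $(0,y_0)$ the power series of $e$ in $(\rho,y-y_0)$ has only even powers of $\rho$, and it becomes a convergent power series in $(s,y-y_0)$ with $s=\rho^2$.

**Step 4: the diffeomorphism.** Put $\Psi(\zeta,y)=(\zeta\,\hat e(|\zeta|^2,y),y)$ on $\mathbb C\times\mathbb R$. It is real-analytic, since $|\zeta|^2$ is. It preserves $|\zeta|$ and $y$, so its inverse is $(\zeta,y)\mapsto(\zeta\,\overline{\hat e(|\zeta|^2,y)},y)$, also real-analytic. Finally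
$$f=xq=\rho\,\frac q{|q|}=\rho\,\hat e(\rho^2,y),$$
and $(\rho,y)$ runs over all of $\mathbb R^2$. So $\Psi$ maps the plane $P=\{\operatorname{Im}\zeta=0\}$ onto $h(S_a)$.

**Step 5: the rotated copies.** Let $\mathcal R_\theta(\zeta,y)=(e^{i\theta}\zeta,y)$. Since $\hat e$ depends only on $|\zeta|$ and $y$, $\Psi\mathcal R_\theta=\mathcal R_\theta\Psi$, so $\mathcal R_\theta h(S_a)=\Psi(\mathcal R_\theta P)$. The planes $\mathcal R_\theta P$, $\theta\in[0,\pi)$, fill $\mathbb R^3$ and pairwise meet only along the axis $\{0\}\times\mathbb R$. The bijection $\Psi$ fixes the axis pointwise, so the same holds for the images. $\square$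

## 11. Tuning the width of the strip: proof of Theorem 3(b)

Since the $n_k$ are integers, $f$ is $2\pi$-periodic in $y$, and the construction descends to quotients of strips. What must be arranged is the width: the free parameter $b=x_1$ does it.

**Step 1: the half-width $a(b)$ is continuous.** Everything in Sections 6–8 holds for every $b\ge1$; let $a(b)$ be the resulting half-width. The point $x_{k+1}$ is determined by $r_k(x_{k+1})/r_k(x_k)=T_k/\delta_k$. In this quotient the amplitudes cancel: $x_{k+1}$ is the solution $x$ of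
$$\frac{\sinh(n_{k+1}x)\,\sinh(n_kx_k)}{\sinh(n_kx)\,\sinh(n_{k+1}x_k)}=\frac{T_k}{\delta_k}.$$
The left side $F(x,x_k)$ is jointly continuous and strictly increasing in $x$. If $F(x^0,\xi^0)=T_k/\delta_k$ and $\varepsilon>0$ is small, then $F(x^0-\varepsilon,\xi)<T_k/\delta_k<F(x^0+\varepsilon,\xi)$ for $\xi=\xi^0$, hence for all $\xi$ near $\xi^0$; so the solution for such $\xi$ lies within $\varepsilon$ of $x^0$. Thus $x_{k+1}$ depends continuously on $x_k$ and, by induction, on $b$. By (4), whose right side does not involve $b$, the series $a(b)=b+\sum_{k\ge1}(x_{k+1}-x_k)$ converges uniformly in $b\ge1$. So $a(\cdot)$ is continuous on $[1,\infty)$. Since $a(b)\ge b$, it is unbounded, and its range contains $[a(1),\infty)$.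

**Step 2: pass to the quotient.** Given $s>0$, choose $p\in\mathbb N$ with $ps\ge a(1)$, and then $b$ with $a(b)=ps$. Adding $2\pi ip$ to $z$ leaves $f$ unchanged and increases $y/p$ by $2\pi$. So $(f,y/p)$ descends to a harmonic map
$$S_{ps}/2\pi ip\mathbb Z\ \longrightarrow\ \mathbb R^2\times(\mathbb R/2\pi\mathbb Z).$$

**Step 3: it is a proper embedding.** It is an immersion, since locally the $x$-derivative is $(f_x,0)$ with $f_x\ne0$ and the $y$-derivative has last component $1/p$. It is injective: if two points have the same image, their $y$-coordinates agree modulo $2\pi p$, so we may choose representatives with equal $y$; then $f$ agrees at them, and the injectivity argument of Lemma 1 shows that they are equal. It is proper: on the preimage of a compact set $|f|\le R$ for some $R$; choosing $k\ge2$ with $R_k>R$, (i), (iii) and evenness of $Q$ give $|x|<x_k$. So the preimage is closed and contained in the image of the compact set $\{|x|\le x_k,\ 0\le y\le2\pi p\}$, hence compact. A proper injective immersion is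 an embedding.

**Step 4: identify the domain.** The map $z\mapsto e^{z/p}$ identifies two points exactly when they differ by an element of $2\pi ip\mathbb Z$, and $|e^{z/p}|=e^{x/p}$ with $x/p$ running over $(-s,s)$. Hence
$$S_{ps}/2\pi ip\mathbb Z\ \cong\ S_s/2\pi i\mathbb Z\ \cong\ \{e^{-s}<|\zeta|<e^s\},$$
and the annulus has the required proper harmonic embedding. $\blacksquare$
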